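# Disjoint caps and the Bryuno series: linearization in $\mathbb C^n$, $n\ge 2$

## 1. A shear of $\mathbb C^2$ with eigenvalues on the unit circle

Take $\lambda_1,\lambda_2\in\mathbb C$ with $|\lambda_1|=|\lambda_2|=1$, let $\Lambda(z_1,z_2)=(\lambda_1z_1,\lambda_2z_2)$, and consider
$$f(z_1,z_2)=(\lambda_1z_1,\ \lambda_2z_2+z_1^2).$$
We want coordinates in which $f$ becomes its linear part $\Lambda$. Try $\varphi(z_1,z_2)=(z_1,z_2+cz_1^2)$ and compare
$$f\circ\varphi=(\lambda_1z_1,\ \lambda_2z_2+\lambda_2cz_1^2+z_1^2),\qquad \varphi\circ\Lambda=(\lambda_1z_1,\ \lambda_2z_2+c\lambda_1^2z_1^2).$$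
They agree exactly when $c(\lambda_1^2-\lambda_2)=1$. So this works if $\lambda_1^2\ne\lambda_2$, and $c$ is large if $\lambda_1^2$ is close to $\lambda_2$.

Now replace $z_1^2$ by a convergent series $g(z_1)=\sum_{k\ge2}g_kz_1^k$. With $\varphi(z)=(z_1,z_2+h(z_1))$ the same comparison gives $h(\lambda_1z_1)-\lambda_2h(z_1)=g(z_1)$, that is,
$$h_k=\frac{g_k}{\lambda_1^k-\lambda_2}.$$
If $|\lambda_1^k-\lambda_2|\ge e^{-Ck}$ for all $k\ge2$, the radius of convergence of $h$ is at least $e^{-C}$ times that of $g$. All small divisors have been paid for at once, by one shrinking of the domain by the factor $e^{-C}$.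

Conversely, suppose that no product $\lambda_1^{k_1}\lambda_2^{k_2}$ with $k_1+k_2\ge2$ equals $\lambda_1$ or $\lambda_2$, and that $|\lambda_1^k-\lambda_2|<e^{-kM_k}$ for infinitely many $k$, with $M_k\to\infty$ along them. Take $g=\sum_{k\ge2}z_1^k$. We check that no holomorphic $\varphi$ satisfies $f\circ\varphi=\varphi\circ\Lambda$ and is invertible. The matrix $A=d\varphi_O$ commutes with $\Lambda$, so $\varphi\circ A^{-1}$ satisfies the same equation, and we may assume $d\varphi_O=\mathrm{id}$. The first component of the equation is $\varphi_1\circ\Lambda=\lambda_1\varphi_1$. A coefficient of $\varphi_1$ at $z_1^{k_1}z_2^{k_2}$ with $k_1+k_2\ge2$ is multiplied by $\lambda_1^{k_1}\lambda_2^{k_2}-\lambda_1\neq0$ and must give $0$, so $\varphi_1=z_1$. The second component then forces the coefficient of $z_1^k$ in $\varphi_2$ to be $1/(\lambda_1^k-\lambda_2)$, and the series diverges.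

For shears, then, what matters is whether the prices $-\frac1k\log|\lambda_1^k-\lambda_2|$ stay bounded. For a general germ the nonlinear terms feed into one another. One removes them scale by scale, and the prices of different scales seem to add up. Is a convergent sum of prices really needed, or can a divergent sum be afforded too? That is the subject of these notes.

## 2. Resonances, small divisors and the series $(*)$

Throughout $\mathbb N=\{0,1,2,\dots\}$.

**Definition (germs and linearization).** $\mathrm{End}(\mathbb C^n,O)$ is the set of germs $f$ at the origin $O$ of holomorphic self-maps of $\mathbb C^n$ with $f(O)=O$. Such an $f$ is holomorphically linearizable if there is a germ of biholomorphism $\varphi$ of $(\mathbb C^n,O)$ with $\varphi^{-1}\circ f\circ\varphi=df_O$.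

**Definition (resonances, Siegel domain).** Let $\lambda_1,\dots,\lambda_n$ be the eigenvalues of $df_O$. A resonance is a pair $(j,k)$, $1\le j\le n$, $k\in\mathbb N^n$, $k_1+\dots+k_n\ge2$, with $\lambda_1^{k_1}\cdots\lambda_n^{k_n}=\lambda_j$. The linear part is in the Poincaré domain if all $|\lambda_j|<1$ or all $|\lambda_j|>1$, and in the Siegel domain otherwise.

For instance $\lambda_2=\lambda_1^2$ is the resonance $(2,(2,0))$ that blocked the first computation. If all $|\lambda_j|=1$, we are in the Siegel domain.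

**Definition (small divisors).** For $m\ge2$,
$$\Omega_{\lambda_1,\ldots,\lambda_n}(m)=\min\bigl\{|\lambda_1^{k_1}\cdots\lambda_n^{k_n}-\lambda_j| \bigm| k\in\mathbb N^n,\ 2\le k_1+\cdots+k_n\le m,\ 1\le j\le n\bigr\}.$$
We write $\Omega_\lambda(m)$, or $\Omega_f(m)$ when the $\lambda_j$ are the eigenvalues of $df_O$.

For example, with $n=2$ and $|\lambda_1|=|\lambda_2|=1$, the monomials $z_1^2,z_1z_2,z_2^2$ give
$$\Omega_\lambda(2)=\min\{|\lambda_1-1|,\ |\lambda_2-1|,\ |\lambda_1^2-\lambda_2|,\ |\lambda_2^2-\lambda_1|\}.$$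
For $|\lambda_j|=1$ we always have $|\lambda^k-\lambda_j|=|\lambda^\kappa-1|$ with $\kappa=k-e_j$, an integer vector with at most one negative entry, equal to $-1$.

The condition of interest is
$$\sum_{j=0}^{+\infty}\left(-\frac1{2^j}\log\Omega_f(2^{j+1})\right)<+\infty.\tag{$*$}$$

Two results frame it. Bryuno (1971): if $df_O$ belongs to the Siegel domain, is diagonalizable and has no resonances, and $(*)$ holds, then $f$ is holomorphically linearizable. Bryuno also: if $\lambda_1,\dots,\lambda_n$ are without resonances and $\limsup_{m}\bigl(-\frac1m\log\Omega_\lambda(m)\bigr)=+\infty$, then some $f$ with $df_O=\mathrm{diag}(\lambda_1,\dots,\lambda_n)$ is not holomorphically linearizable. Between the two lies a gap: bounded terms versus summable terms. For $n=1$, condition $(*)$ is known to be necessary for the linearizability of all systems with a given linear part in the Siegel domain. The survey of Marco Abate, "Discrete local holomorphic dynamics", arXiv:math/0310089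 (2003), poses the problem for several variables: for $n\ge2$ and $\lambda_1,\dots,\lambda_n$ without resonances with $\mathrm{diag}(\lambda_1,\dots,\lambda_n)$ in the Siegel domain, if every $f$ with $df_O=\mathrm{diag}(\lambda_1,\dots,\lambda_n)$ is holomorphically linearizable, must $(*)$ hold? The answer is no, for each $n\ge2$.

Notation: $|\kappa|=\sum|\kappa_i|$ for $\kappa\in\mathbb Z^n$; $|\cdot|_2$ is the Euclidean norm and $|\cdot|_\infty$ the maximum norm; $\lambda^\kappa=\prod\lambda_i^{\kappa_i}$; $\|t\|=\mathrm{dist}(t,\mathbb Z)$ for real $t$; $\mathbf 1=(1,\dots,1)$; $\Delta=\{s\in\mathbb R^n_{\ge0}:\sum s_i=1\}$; $t^+=\max(t,0)$.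

**Theorem 1.** Let $n\ge2$. There is a dense set of $(\lambda_1,\dots,\lambda_n)\in(S^1)^n$ (so $\mathrm{diag}(\lambda_1,\dots,\lambda_n)$ is in the Siegel domain) such that

1. $\lambda_1,\dots,\lambda_n$ have no resonances;
2. every $f\in\mathrm{End}(\mathbb C^n,O)$ with $df_O=\mathrm{diag}(\lambda_1,\dots,\lambda_n)$ is holomorphically linearizable;
3. $(*)$ fails. More strongly, $\sum_j\bigl[(-2^{-j}\log\Omega_\lambda(2^{j+1}))^+\bigr]^p=+\infty$ for every $1\le p<\frac{n+1}2$.

The case $p=1$ of the stronger assertion does contradict $(*)$. Since $\Omega_\lambda\le2$, each term of the series is at least $-2^{-j}\log2$, so the negative terms sum to at least $-2\log2$; if the positive parts have infinite sum, the series diverges to $+\infty$. And $p=1$ is allowed because $n\ge2$.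

## 3. How polydiscs turn prices into a sum

The natural attack is a Newton scheme. Suppose $f=\Lambda+g$ on a polydisc $\{|z_i|<e^{c_i}\}$, with $|g|\le\eta$ there and $g$ of order $>N$. Conjugating by $\mathrm{id}+h$, where $h_{k,i}=g_{k,i}/(\lambda^k-\lambda_i)$ for $N<|k|\le2N$, removes these degrees up to quadratic errors. One must bound $h$ on a smaller polydisc $\{|z_i|<e^{c_i'}\}$. Cauchy's estimate gives $|g_{k,i}|\le\eta e^{-k\cdot c}$, so on the smaller polydisc
$$|h_{k,i}z^k|\le\eta\,\frac{e^{-k\cdot(c-c')}}{|\lambda^k-\lambda_i|}.$$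
With $N=2^j$, all divisors in this range are at least $\Omega_\lambda(2^{j+1})$. Shrinking all radii by $e^{-\delta_j}$ with $\delta_j=\bigl(-2^{-j}\log\Omega_\lambda(2^{j+1})\bigr)^+$ makes each term at most $\eta$, since $|k|\ge N$. The total shrinkage is the sum in $(*)$, with negative terms replaced by $0$. If it converges, a polydisc survives.

One could hope to gain by shrinking the radii unequally. Suppose the very small divisors occur only near multi-indices $k_m$, $m=1,2,\dots$, with $|\lambda^{k_m}-1|\approx e^{-w_m|k_m|}$. Call $w_m$ the price and $s_m=k_m/|k_m|\in\Delta$ the direction. To compensate the factor $e^{w_m|k_m|}$ in the estimate above we need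
$$s_m\cdot(c-c')\ge w_m .$$
Since $0\le s_{m,i}\le1$ and $c_i\ge c_i'$, this forces $\sum_i(c_i-c'_i)\ge w_m$. After all steps $\sum_ic_i$ has dropped by at least $\sum_mw_m$. If $\sum_mw_m=\infty$, some radius goes to $0$ and no neighborhood of $O$ remains. At exactly this point the argument on polydiscs stops. This says nothing about linearizability itself, only about this family of domains.

## 4. Caps of a strictly convex body

A single bad monomial does not ask for a smaller polydisc. Put $x_i=\log|z_i|$. Then $|z^{k_m}|=e^{|k_m|\,s_m\cdot x}$, and all that is needed is that $\sup s_m\cdot x$, over the logarithmic image of the domain, drops by $w_m$. So it is enough to cut the logarithmic image with one half-space of normal $s_m$. What matters is how such a cut lowers $\sup s\cdot x$ for the other directions $s$.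

On a polydisc the cut hurts every direction. Take $n=2$, the quadrant $x_1<0$, $x_2<0$, and cut it with $s\cdot x<-w$, $s=(\frac12,\frac12)$. For $s'=(\frac14,\frac34)$ the supremum of $s'\cdot x$ was $0$ before the cut. Afterwards it is $-\frac w2$, approached near $x=(-2w,0)$. All cuts attack the same corner, and the loss is proportional to $w$.

Now consider the body
$$G=\{x\in\mathbb R^n:\ s\cdot x<\tfrac12|s|_2^2\ \text{ for all } s\in\Delta\},\qquad p_s=s-\tfrac12|s|_2^2\mathbf 1\quad(s\in\Delta).$$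
For $s,s'\in\Delta$ we have $s'\cdot\mathbf 1=1$, hence
$$s'\cdot p_s=s'\cdot s-\tfrac12|s|_2^2=\tfrac12|s'|_2^2-\tfrac12|s'-s|_2^2.\tag{1}$$
So $p_s-t\mathbf1\in G$ for all $t>0$, and $p_s$ is a boundary point at which $\sup_G s\cdot x=\frac12|s|_2^2$ is reached. Cut $G$ by $s'\cdot x<\frac12|s'|_2^2-w$. By (1), if $w\le\frac12|s-s'|_2^2$ the points $p_s-t\mathbf 1$, $t>0$, all survive, and the supremum in direction $s$ has not changed at all. With $s'=(\frac12,\frac12)$ and $s=(\frac14,\frac34)$: here $\frac12|s|_2^2=\frac5{16}$, $p_s=(-\frac1{16},\frac7{16})$, and $s'\cdot p_s=\frac3{16}=\frac14-\frac1{16}$. Every cut in direction $s'$ of depth $w\le\frac1{16}$ is free of charge for the direction $s$.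

Cuts of the same depth $w$ in directions at mutual distances of order $\sqrt w$ therefore do not interact, and about $w^{-(n-1)/2}$ such directions fit into the $(n-1)$-dimensional simplex $\Delta$. We arrange the near-resonances in groups $r=1,2,\dots$, all of price $\bar w_r$ within a group, with separated directions inside each group. A new group may have directions close to old ones. To be safe from old cuts we start it at a lower level, lower by a multiple of the previous $\bar w_r$. The levels stay bounded if $\sum_r\bar w_r<\infty$, whereas the sum of all prices is about $\sum_r\bar w_r^{1-(n-1)/2}$, which can diverge. If direction $s_m$ has its cut at height $\frac12|s_m|_2^2+v_m$ with level $v_m$, and is then lowered by at most $3w_m$, the computation (1) suggests the compatibility condition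
$$v_m\le v_l-3w_l+\tfrac12|s_l-s_m|_2^2\qquad(l<m),$$
which is condition (H2) below. In dimension $1$, $\Delta$ is one point, the condition gives $3\sum_{l<m}w_l\le v_1-v_m$, and bounded levels force $\sum w_l<\infty$: the room comes from $n\ge2$.

## 5. A linearization criterion with prices and levels

**Theorem 2.** Let $|\lambda_1|=\dots=|\lambda_n|=1$, $0<\mu<1$, $V\ge0$, $K_0\ge1$. Let $k_m\in\mathbb Z^n_{\ge2}$, $w_m\in(0,1]$, $v_m\in[-V,0]$ $(m\ge1)$, and $s_m=k_m/|k_m|\in\Delta$, satisfy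

* (H1) $s_{m,i}\ge\mu$ for all $m,i$, and $|k_{m+1}|>4|k_m|^2$;
* (H2) $v_m\le v_l-3w_l+\frac12|s_l-s_m|_2^2$ for all $l<m$;
* (H3) for every $\kappa\in\mathbb Z^n$ with $|\kappa|\ge K_0$: either $|\lambda^\kappa-1|\ge e^{-|\kappa|^{1/2}}$, or $\kappa=\pm ak_m$ for some $m$ and $1\le a\le|k_m|$. Moreover $|\lambda^{ak_m}-1|\ge e^{-w_m|k_m|}$ for all $m$ and $1\le a\le|k_m|$.

Then $\lambda_1,\dots,\lambda_n$ have no resonances, and every $f\in\mathrm{End}(\mathbb C^n,O)$ with $df_O=\Lambda:=\mathrm{diag}(\lambda_1,\dots,\lambda_n)$ is holomorphically linearizable.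

In (H3), divisors $\ge e^{-|\kappa|^{1/2}}$ are harmless, because at degree $N$ they cost a factor $e^{2\sqrt N}$, which a shrinking by $e^{-\sigma}$ with $\sigma=N^{-1/4}$ absorbs. The remaining ones sit on the multiples $ak_m$. If $\lambda^{k_m}$ is close to $1$, so is $\lambda^{ak_m}$, so the multiples cannot be avoided; but $z^{ak_m}$ gains $e^{-a|k_m|\tau}$ from a cut of depth $\tau$, so depth $w_m/a$ is enough for it. This is why the total depth per direction will be at most $3w_m$ and not infinite.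

**Step 0: no resonances.** A resonance $(j,k)$ gives $\lambda^\kappa=1$ with $\kappa=k-e_j$, and $|\kappa|\ge|k|-1\ge1$. Then $\lambda^{t\kappa}=1$ for all integers $t\ge1$. For $t|\kappa|\ge K_0$ this contradicts (H3), since both alternatives there give $|\lambda^{t\kappa}-1|>0$ (note $|\lambda^{-ak_m}-1|=|\lambda^{ak_m}-1|$).

The rest of the proof of Theorem 2 occupies Sections 6–9. Its hypotheses are in force there.

## 6. Reinhardt domains with cuts

**Step 1: the domains.** This step fixes the family on which the Newton scheme runs. For $z\in\mathbb C^n$ put $x=(\log|z_1|,\dots,\log|z_n|)\in[-\infty,\infty)^n$. For finite $F\subset\mathbb N\setminus\{0\}$, $c\in\mathbb R$ and $H_l\in\mathbb R$ $(l\in F)$ let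
$$D(c,(H_l)_{l\in F})=\{z:\ |z_i|<e^c\ \forall i,\quad s_l\cdot x<H_l\ \forall l\in F\}.$$
This is a bounded open set containing $O$. It is a complete Reinhardt domain: if $z$ is in it and $|z_i'|\le|z_i|$ for all $i$, then $z'$ is in it. A small example is $\{|z_1|<2,\ |z_2|<2,\ |z_1z_2|<1\}$, which is $D(\log2,0)$ with the single normal $s=(\frac12,\frac12)$. Since $|\lambda_i|=1$, these domains are invariant under $\Lambda$. Multiplying $z$ by $e^{-\sigma}$ subtracts $\sigma$ from each $x_i$, hence from each $s_l\cdot x$, so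
$$e^{-\sigma}D(c,(H_l))=D(c-\sigma,(H_l-\sigma)).$$
Let $b=V+5$. All domains used below will have $0\le c\le1$ and $H_l\ge-b$. They contain the polydisc $P=\{|z_i|<e^{-b}\}$, because on $P$ we have $s_l\cdot x<-b\sum_is_{l,i}=-b$. For $g$ holomorphic from $D$ to $\mathbb C^n$ write $\|g\|_D=\sup_D\max_i|g_i|$.

We use two textbook facts for such a $D$.

* Cauchy: if $g=\sum_kg_kz^k$ on $D$, then $|g_{k,i}||z^k|\le\|g\|_D$ for $z\in D$. (For $z$ with nonzero coordinates integrate over the torus through $z$, which lies in $D$; the general case follows by continuity.)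
* Schwarz: if $g$ vanishes to order $\ge p$ at $O$, then $\|g\|_{e^{-\sigma}D}\le e^{-p\sigma}\|g\|_D$. (For $z\in e^{-\sigma}D$ apply the maximum principle to $t\mapsto g_i(tz)/t^p$ on $|t|<e^\sigma$ and evaluate at $t=1$.)

**Step 2: room for perturbations.** The coordinate changes move points by small additive amounts, while our cuts are logarithmic, and $\log|z_i|$ is very sensitive near $z_i=0$. The condition $s_{l,i}\ge\mu$ helps: where some $z_i$ is tiny, $s_l\cdot x$ is very negative and the cut is far away.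

**Lemma 1 (room).** Let $r_0=e^{-(2b+1)/\mu}$, $r_1=r_0/4$, $0<\sigma\le1$, and $D=D(c,(H_l))$ with $|c|\le b$, $H_l\ge-b$. If $z\in e^{-\sigma}D$ and $|\zeta_i|\le r_1\sigma$ for all $i$, then $z+\zeta\in D$.

Proof. Let $x'_i=\log|z_i+\zeta_i|$. Since $1-e^{-\sigma}\ge\sigma/2$ on $(0,1]$, we have $e^c-e^{c-\sigma}\ge e^{-b}\sigma/2>r_1\sigma$, where the last inequality holds because $r_1=\frac14e^{-(2b+1)/\mu}<\frac12e^{-b}$. As $|z_i|<e^{c-\sigma}$, it follows that $|z_i+\zeta_i|<e^c$, so $x_i'<c\le b$ for all $i$. It remains to check each cut $l$.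

If $|z_i+\zeta_i|\le r_0$ for some $i$, then
$$s_l\cdot x'\le s_{l,i}\log r_0+b\le-(2b+1)+b<-b\le H_l ,$$
using $s_{l,i}\ge\mu$ and $x'_{i'}\le b$ for the other coordinates. Otherwise $|z_i|\ge r_0-r_1\sigma\ge r_0/2$ for all $i$, and
$$x_i'\le x_i+\log\Bigl(1+\frac{|\zeta_i|}{|z_i|}\Bigr)\le x_i+\frac{r_1\sigma}{r_0/2}=x_i+\frac\sigma2 .$$
Hence $s_l\cdot x'\le s_l\cdot x+\frac\sigma2<H_l-\sigma+\frac\sigma2<H_l$. $\square$

## 7. Scales, blocks and falling levels

**Step 3: which scales work on which $k_m$.** The scheme will treat degrees in $(2^j,2^{j+1}]$ at step $j$. We decide here when the cut in direction $s_m$ is lowered, and by how much. Let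
$$\sigma_j=2^{-j/4},\qquad A_j=(2^{j+1}+1)^n\exp\bigl(2\cdot2^{j/2}+b+1-2^{3j/4}\bigr),$$
so that $\sum_j\sigma_j<\infty$ and $A_j\to0$. Define $j_m$ by $2^{j_m}\le|k_m|<2^{j_m+1}$ and the block
$$B_m=\{j\ge j_m:\ 2^j\le|k_m|^2\}.$$
If $j\in B_m$ then, by (H1), $2^j\le|k_m|^2<|k_{m+1}|/4<2^{j_{m+1}}$. So the blocks are disjoint and ordered: all of $B_m$ lies below $j_{m+1}=\min B_{m+1}$.

Fix $m_0$ and let $j_0$ be the least integer with $2^{j_0}>|k_{m_0}|^2$. Then $2^{j_0}\le2|k_{m_0}|^2<|k_{m_0+1}|$, so $j_0\le j_{m_0+1}$. Take $m_0$ so large that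
$$2^{j_0}\ge K_0,\qquad\sum_{j\ge j_0}6\sigma_j\le1,\qquad A_j\le\frac1{2n}\quad(j\ge j_0).$$
For $j\ge j_0$ and $m\le m_0$ we have $2^j>|k_{m_0}|^2\ge|k_m|^2$, so $j\notin B_m$: from step $j_0$ on, only $m>m_0$ matter.

For $m>m_0$ and $j\in B_m$ the cut in direction $s_m$ is lowered at step $j$ by
$$\tau_j=w_m\min(1,|k_m|2^{-j}).$$
At $j=j_m$ this is $w_m$. At $j=j_m+i$ it is at most $w_m2^{1-i}$, since $|k_m|<2^{j_m+1}$. Therefore
$$\sum_{j\in B_m}\tau_j\le w_m+w_m\sum_{i\ge1}2^{1-i}=3w_m.\tag{2}$$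

**Step 4: the domains $D_j$.** For $m>m_0$ and $j\ge j_0$ let
$$S_j=\sum_{j_0\le i<j}6\sigma_i\le1,\qquad u_m^{(j)}=v_m-\sum_{i\in B_m,\ i<j}\tau_i .$$
By (2) and $w_m\le1$,
$$-V-3\le v_m-3w_m\le u_m^{(j)}\le v_m\le0 .$$
Put
$$H_m^{(j)}=\tfrac12|s_m|_2^2+u_m^{(j)}-S_j,\qquad c_j=1-S_j\in[0,1],\qquad F_j=\{l>m_0:\ j_l<j\},$$
$$D_j=D\bigl(c_j,(H^{(j)}_l)_{l\in F_j}\bigr).$$
If $j\in B_m$ let $E_j=D_j\cap\{s_m\cdot x<H_m^{(j)}-\tau_j\}$; if $j$ lies in no block let $E_j=D_j$. Finally $D_j^{(q)}=e^{-q\sigma_j}E_j$ for $1\le q\le6$.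

We check that $D_{j+1}=D_j^{(6)}$. First, $F_{j+1}=F_j\cup\{l>m_0:j_l=j\}$, and $j_l=j$ implies $j\in B_l$. So a new index in $F_{j+1}$ can only be the $m$ with $j\in B_m$, and its cut is already present in $E_j$. If $j\in B_m$ then $u_m^{(j+1)}=u_m^{(j)}-\tau_j$; for all other $l$ we have $u_l^{(j+1)}=u_l^{(j)}$. Since $S_{j+1}=S_j+6\sigma_j$, the parameters of $e^{-6\sigma_j}E_j$ are exactly those of $D_{j+1}$.

All $D_j$, $E_j$, $D_j^{(q)}$ have parameters in the range of Step 1: the first parameter lies between $c_{j+1}=1-S_{j+1}\ge0$ and $1$, and the cut heights are at least $0+(-V-3)-1\ge-b$.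

**Step 5: the test point.** We now show that when the block of $k_m$ is reached, the earlier cuts have not reduced $\sup s_m\cdot x$ below $H_m^{(j)}$. This is where (H2) and strict convexity enter. Let $j\in B_m$, $j\ge j_0$ (so $m>m_0$), and
$$x^{(m)}=s_m-\tfrac12|s_m|_2^2\mathbf1+(u_m^{(j)}-S_j)\mathbf1 .$$
Then:

* $x_i^{(m)}\le1-S_j=c_j$, because $s_{m,i}\le1$ and $u_m^{(j)}\le0$; and $x_i^{(m)}\ge-\frac12-(V+3)-1\ge-b$;
* $s_m\cdot x^{(m)}=\frac12|s_m|_2^2+u_m^{(j)}-S_j=H_m^{(j)}$;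
* if $l\in F_j\setminus\{m\}$, then $l<m$ (an $l>m$ would have $j_l\ge j_{m+1}>j$), and by (1)
$$s_l\cdot x^{(m)}=\tfrac12|s_l|_2^2-\tfrac12|s_l-s_m|_2^2+u_m^{(j)}-S_j\le\tfrac12|s_l|_2^2+u_l^{(j)}-S_j=H_l^{(j)} .$$

The inequality in the last item follows from (H2):
$$u_m^{(j)}\le v_m\le v_l-3w_l+\tfrac12|s_l-s_m|_2^2\le u_l^{(j)}+\tfrac12|s_l-s_m|_2^2 .$$

So for every $t>0$ the points with $\log|z_i|=x^{(m)}_i-t$ lie in $D_j$. Letting $t\to0$ in Cauchy's estimate, for every $g$ holomorphic on $D_j$,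
$$|g_{k,i}|\le\|g\|_{D_j}\,e^{-k\cdot x^{(m)}}\qquad\text{for all }k.\tag{3}$$

## 8. One Newton step

The induction hypothesis at $j\ge j_0$ is the following. The map $f_j=\Lambda+g_j$ is holomorphic on $D_j$; $g_j$ has order $\ge N+1$ with $N=2^j$; and $\eta_j:=\|g_j\|_{D_j}\le r_1\sigma_j$. We produce $f_{j+1}$ with the same properties at $j+1$. Write $g=g_j$, $\sigma=\sigma_j$.

**Step 6: solving the linear equation.** We remove the degrees $N+1,\dots,2N$ to first order. Let $g^{[N+1,2N]}$ be that part of $g$, and let $h$ be the polynomial map with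
$$h_{k,i}=\frac{g_{k,i}}{\lambda^k-\lambda_i}\quad(N<|k|\le2N),\qquad\text{i.e.}\qquad h\circ\Lambda-\Lambda h=g^{[N+1,2N]}.\tag{4}$$
The claim is
$$\|h\|_{D_j^{(1)}}\le A_j\eta_j=:\varepsilon.\tag{5}$$
Let $\kappa=k-e_i$. Then $|\lambda^k-\lambda_i|=|\lambda^\kappa-1|$ and $N\le|k|-1\le|\kappa|\le2N+1\le4N$. Since $|\kappa|\ge N\ge K_0$, (H3) applies to $\kappa$.

Case (a): $|\lambda^\kappa-1|\ge e^{-|\kappa|^{1/2}}\ge e^{-2\sqrt N}$. For $z\in D_j^{(1)}\subset e^{-\sigma}D_j$, Cauchy at $e^\sigma z\in D_j$ gives $|g_{k,i}z^k|\le e^{-\sigma|k|}\eta_j$, so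
$$|h_{k,i}z^k|\le e^{2\sqrt N}e^{-\sigma N}\eta_j .$$

Case (b): otherwise $\kappa=\pm ak_m$ with $1\le a\le|k_m|$. A negative entry of $\kappa$ can only be $-1$, whereas the entries of $-ak_m$ are all $\le-2$; so the sign is $+$. Thus $k=ak_m+e_i$ and $a|k_m|=|k|-1\in[N,2N-1]$. From $|k_m|\le a|k_m|<2^{j+1}$ we get $j_m\le j$, and from $2^j\le a|k_m|\le|k_m|^2$ we get $j\in B_m$, whence $m>m_0$. Moreover
$$a\tau_j=w_m\min(a,\ a|k_m|2^{-j})\ge w_m .$$
For $z\in D_j^{(1)}=e^{-\sigma}E_j$, the point $e^\sigma z$ lies in $E_j$, where $|z^{k_m}|\le e^{|k_m|(H_m^{(j)}-\tau_j)}$ and $|z_i|<e^{c_j}$. So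
$$|z^k|\le e^{-\sigma|k|}\,e^{a|k_m|(H_m^{(j)}-\tau_j)}\,e^{c_j} .$$
On the other side, (3) with $k\cdot x^{(m)}=a|k_m|H_m^{(j)}+x_i^{(m)}$ and $x_i^{(m)}\ge-b$ gives
$$|g_{k,i}|\le\eta_j\,e^{-a|k_m|H_m^{(j)}+b} .$$
Multiplying, and using $|\lambda^\kappa-1|\ge e^{-w_m|k_m|}$ and $c_j\le1$,
$$|h_{k,i}z^k|\le\eta_j\,e^{b+1}e^{-\sigma N}e^{|k_m|(w_m-a\tau_j)}\le\eta_j\,e^{b+1}e^{-\sigma N} .$$
The heights $H_m^{(j)}$ have cancelled, and the cut has paid for the divisor.

In both cases $|h_{k,i}z^k|\le\eta_je^{2\sqrt N+b+1-\sigma N}$. There are at most $(2N+1)^n$ indices $k$, and $\sigma N=2^{3j/4}$, $2\sqrt N=2\cdot2^{j/2}$. Summing gives (5).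

**Step 7: the coordinate change and its inverse.** We need $\varphi_j=\mathrm{id}+h$ to be invertible on a controlled domain. Since $A_j\le\frac1{2n}$,
$$\varepsilon\le\eta_j\le r_1\sigma,\qquad\frac{n\varepsilon}{r_1\sigma}\le nA_j\le\frac12 .$$
By Lemma 1 and (5), $\varphi_j(D_j^{(q+1)})\subset D_j^{(q)}$ for $1\le q\le5$. Also by Lemma 1, the closed polydisc of radius $r_1\sigma$ about a point of $D_j^{(2)}$ lies in $D_j^{(1)}$, so Cauchy's inequality gives $|\partial h_i/\partial z_l|\le\varepsilon/(r_1\sigma)$ on $D_j^{(2)}$.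

For $w\in D_j^{(3)}$ the closed ball $\{|z-w|_\infty\le\varepsilon\}$ lies in $D_j^{(2)}$ by Lemma 1. The map $z\mapsto w-h(z)$ sends it to itself, since $|h|_\infty\le\varepsilon$ there, and has Lipschitz constant $\le n\varepsilon/(r_1\sigma)\le\frac12$ in $|\cdot|_\infty$. Let $\psi(w)$ be its fixed point. The iterates starting from $z=w$ are holomorphic in $w$ and converge uniformly on $D_j^{(3)}$, so $\psi$ is holomorphic. It satisfies
$$\varphi_j\circ\psi=\mathrm{id},\qquad|\psi(w)-w|_\infty\le\varepsilon,\qquad\psi(0)=0 ,$$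
the last because $h(0)=0$ and the fixed point is unique. As $h$ has order $\ge N+1\ge2$, $\varphi_j$ is an invertible germ at $O$, and $\psi=\varphi_j^{-1}$ as germs.

**Step 8: the new map and its size.** For $z\in D_j^{(5)}$ we have $\varphi_j(z)\in D_j^{(4)}$, hence $\Lambda\varphi_j(z)\in D_j^{(4)}$ by invariance, and $|g(\varphi_j(z))|_\infty\le\eta_j\le r_1\sigma$. Lemma 1 gives $f_j(\varphi_j(z))\in D_j^{(3)}$. So
$$f_{j+1}:=\psi\circ f_j\circ\varphi_j=\Lambda+g_{j+1}$$
is defined and holomorphic on $D_j^{(5)}$. Writing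
$$g_{j+1}(z)=\bigl(\psi-\mathrm{id}\bigr)(f_j(\varphi_j(z)))+\Lambda h(z)+g(\varphi_j(z)),$$
we get $\|g_{j+1}\|_{D_j^{(5)}}\le\varepsilon+(\varepsilon+\eta_j)\le2\eta_j$, since $2\varepsilon\le\eta_j/n$.

**Step 9: the new order.** We show that the degrees up to $2N$ are gone. The identity $\varphi_j\circ f_{j+1}=f_j\circ\varphi_j$ reads
$$\Lambda+g_{j+1}+h\circ(\Lambda+g_{j+1})=\Lambda+\Lambda h+g\circ\varphi_j ,$$
and inserting (4),
$$g_{j+1}=g^{[>2N]}+\bigl(g\circ\varphi_j-g\bigr)-\bigl(h\circ(\Lambda+g_{j+1})-h\circ\Lambda\bigr),\tag{6}$$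
where $g^{[>2N]}$ is the part of $g$ of degrees $>2N$. We have
$$g\circ\varphi_j-g=\int_0^1dg(z+th)\,h\,dt .$$
Here $dg$ has order $\ge N$ and $h$ has order $\ge N+1$, so this term has order $\ge2N+1$. Now $g_{j+1}(0)=0$. If $g_{j+1}$ had order $\nu$ with $1\le\nu\le2N$, the same argument with $dh$ of order $\ge N$ would show that the last bracket in (6) has order $\ge N+\nu$. The right side of (6) would then have order $\ge\min(2N+1,N+\nu)>\nu$, a contradiction. So $g_{j+1}$ has order $\ge2N+1=2^{j+1}+1$.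

**Step 10: closing the induction.** By Schwarz on $D_{j+1}=D_j^{(6)}=e^{-\sigma}D_j^{(5)}$,
$$\eta_{j+1}\le e^{-(2N+1)\sigma}\cdot2\eta_j\le2e^{-2\cdot2^{3j/4}}\eta_j\le2^{-1/4}\eta_j\le2^{-1/4}r_1\sigma_j=r_1\sigma_{j+1} .$$
All hypotheses hold at $j+1$.

## 9. Convergence of the composed coordinate changes

**Step 11: starting the induction.** Let $f$ be given with $df_O=\Lambda$. If $f=\Lambda+g$ with $g$ of order $\ge d\ge2$, conjugate by $\mathrm{id}+h$ with $h$ homogeneous of degree $d$ and $h_{k,i}=g_{k,i}/(\lambda^k-\lambda_i)$ for $|k|=d$. This is possible since there are no resonances. Comparing degree $d$ in $(\mathrm{id}+h)\circ(\Lambda+G)=(\Lambda+g)\circ(\mathrm{id}+h)$, the degree-$d$ part of $G$ is that of $g+\Lambda h-h\circ\Lambda$, which is $0$. Finitely many such changes bring $f$ to $\Lambda+g$ with $g$ of order $\ge2^{j_0}+1$. Replacing this map by $\rho^{-1}f(\rho z)$ replaces $g$ by $\rho^{-1}g(\rho z)$, which tends to $0$ uniformly on bounded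 sets as $\rho\to0$. Now $S_{j_0}=0$, and $F_{j_0}=\emptyset$ because $l>m_0$ implies $j_l\ge j_{m_0+1}\ge j_0$. So $D_{j_0}=\{|z_i|<e\}$, and for small $\rho$ the resulting $f_{j_0}$ satisfies $\eta_{j_0}\le r_1\sigma_{j_0}$. These changes have scalar differential at $O$, so linearizing $f_{j_0}$ linearizes $f$.

**Step 12: the limit.** Let $\Phi_J=\varphi_{j_0}\circ\dots\circ\varphi_J$. Since $\varphi_j(D_{j+1})\subset D_j^{(5)}\subset D_j$, the map $\Phi_J$ sends $D_{J+1}\supset P$ into $D_{j_0}$, so $\|\Phi_J\|_P\le e$. As $\varphi_{J+1}-\mathrm{id}$ has order $\ge2^{J+1}+1$, so has $\Phi_{J+1}-\Phi_J$. The Taylor coefficients of $\Phi_J$ therefore stabilize as $J\to\infty$. By Cauchy on $P$ the limits are at most $e\cdot e^{b|k|}$ in modulus, so they define a holomorphic germ $\Phi$ with $d\Phi_O=\mathrm{id}$, and $\Phi-\Phi_J$ has order $\ge2^{J+1}+1$. From $\varphi_j\circ f_{j+1}=f_j\circ\varphi_j$ we get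
$$f_{j_0}\circ\Phi_J=\Phi_J\circ(\Lambda+g_{J+1}),\qquad g_{J+1}\ \text{of order}\ \ge2^{J+1}+1 .$$
So $f_{j_0}\circ\Phi$ and $\Phi\circ\Lambda$ agree in all degrees $\le2^{J+1}$, for every $J$, and are equal. Thus $f_{j_0}$, hence $f$, is holomorphically linearizable. This proves Theorem 2. $\blacksquare$

## 10. Separated directions in the simplex

From now on $n\ge2$. We choose prices, levels and target directions. For $r\ge1$ let
$$\bar w_r=\frac1{r(1+\log r)^2}\in(0,1],\qquad\text{so}\qquad\sum_r\bar w_r<\infty .$$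
Since $1+\log r\le2\sqrt r$, we have $\bar w_r\ge\frac1{4r^2}$. Let $\Delta'=\{s\in\Delta:s_i\ge\frac1{2n}\ \forall i\}$, a compact set of positive $(n-1)$-dimensional volume. Let $\Sigma_r\subset\Delta'$ be a maximal set with pairwise distances $\ge5\sqrt{\bar w_r}$; it is finite and nonempty. By maximality the balls of radius $5\sqrt{\bar w_r}$ about its points cover $\Delta'$. Comparing volumes in the hyperplane $\sum s_i=1$,
$$\#\Sigma_r\ge c_2\,\bar w_r^{-(n-1)/2},\qquad c_2=c_2(n)>0 .$$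

Enumerate the points of $\Sigma_1$, then of $\Sigma_2$, and so on, as $\hat s_1,\hat s_2,\dots$. If $\hat s_m$ comes from $\Sigma_r$, put $r(m)=r$, $w_m=\bar w_r$ and $v_m=-3\sum_{r'<r}\bar w_{r'}$. As every $\Sigma_r$ is nonempty, $r(m)\le m$, so $w_m\ge\frac1{4m^2}$. Also $v_m\in[-V,0]$ with $V=3\sum_r\bar w_r$.

For $n=2$, $\Delta'$ is a segment and $\#\Sigma_r\ge c_2\bar w_r^{-1/2}$. The total price is then at least $c_2\sum_r\bar w_r^{1/2}=c_2\sum_r r^{-1/2}(1+\log r)^{-1}=\infty$, although the levels only descend to $-V$.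

## 11. Frequencies with prescribed near-resonances

**Proposition 3.** For $X_0=X_0(n)$ large, any $\omega\in\mathbb R^n$ and any integer $u_1$ with $2^{u_1}\ge X_0$, there are $k_m\in\mathbb Z^n_{\ge2}$ and $\alpha\in\mathbb R^n$ with $|\alpha-\omega|_\infty\le2^{-u_1}+2\cdot2^{-u_1/2}$ such that, with $\lambda_i=e^{2\pi i\alpha_i}$, conditions (H1)–(H3) hold for $\mu=\frac1{4n}$ (and the $w_m,v_m,V$ of Section 10), and $|\lambda^{k_m}-1|\le e^{-w_m|k_m|/2}$ for all $m$.

The plan is to build rational-type points $\beta_m$ with $k_m\cdot\beta_m\in\mathbb Z$ exactly, whose only near-resonances are the multiples of $k_m$; to detune $\beta_m$ by $t_m\approx e^{-\frac34w_m|k_m|}$ so that $\lambda^{k_m}$ is close to $1$ but not equal to it; and then to pass to a far larger $k_{m+1}$.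

All values $|k_m|$ will be $\ge X_0$. We take $X_0$ so large that for all $x\ge X_0$
$$x\ge16,\quad x\ge8n,\quad x\ge4n^2,\quad x\ge\log(5n),\quad8x\le e^{x/4},\quad x^{3/4}\ge2n^2,$$
$$81^nx^{5n+1}\le c_1e^{\frac34x^{1/2}},\qquad81x^3\cdot\tfrac38e^{-\frac34x^{1/2}}<\tfrac12,$$
and for all $y\ge(\log X_0)^4$
$$2c_1y^{-(n-1)}e^{-(n+1)y^{1/4}}\ge e^{-y^{1/2}} .$$
Here $c_1=c_1(n)$ is the constant of the next step. Each of these holds for large arguments.

**Step 13: badly approximable numbers.** This supplies the arithmetic lower bound that keeps all other divisors large. Let $\vartheta_i=2^{(i-1)/n}$, $2\le i\le n$. There is $c_1=c_1(n)\in(0,1)$ with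
$$\Bigl|q_0+\sum_{i\ge2}q_i\vartheta_i\Bigr|\ge c_1Q^{-(n-1)},\qquad Q=\max_{i\ge2}|q_i|\ge1,\quad q_0,q_i\in\mathbb Z.\tag{7}$$
By Eisenstein's criterion $X^n-2$ is irreducible, so $\mathbb Q(2^{1/n})$ has degree $n$ with basis $1,\vartheta_2,\dots,\vartheta_n$. Hence $y=q_0+\sum q_i\vartheta_i$ is a nonzero algebraic integer. If $|y|>1$, (7) is clear. If $|y|\le1$, then $|q_0|\le1+2nQ$. The conjugates of $\vartheta_i$ have modulus $\vartheta_i<2$, so all conjugates of $y$ are at most $1+2nQ+2nQ\le CQ$ in modulus, with $C=4n+1$. The norm is a nonzero integer, so the product of the moduli of the $n$ conjugates, one of which is $|y|$, is at least $1$, and $|y|\ge(CQ)^{-(n-1)}$. Take $c_1=C^{-(n-1)}$.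

**Step 14: choosing $k_m$.** The purpose is a primitive integer vector close to the direction $\hat s_m$, with fast growth. For $m\ge2$, given $k_{m-1}$, let $u_m$ be the integer with $e^{2|k_{m-1}|}\le2^{u_m}<2e^{2|k_{m-1}|}$; $u_1$ is given. Set
$$k_{m,1}=2^{u_m},\qquad k_{m,i}=\text{an odd integer within }1\text{ of }2^{u_m}\hat s_{m,i}/\hat s_{m,1}\quad(i\ge2).$$
Since $n\ge2$, the entries include a power of $2$ and an odd number, so $k_m$ is primitive. The numbers $2^{u_m}\hat s_{m,i}/\hat s_{m,1}\ge2^{u_m}/(2n)\ge4$ show that all entries are positive. Write $k_{m,i}=2^{u_m}\hat s_{m,i}/\hat s_{m,1}+\epsilon_i$ with $|\epsilon_i|\le1$, $\epsilon_1=0$. Summing, $|k_m|=2^{u_m}/\hat s_{m,1}+E$ with $|E|\le n-1$. Hence $k_{m,i}=\hat s_{m,i}(|k_m|-E)+\epsilon_i$ and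
$$s_{m,i}-\hat s_{m,i}=\frac{\epsilon_i-\hat s_{m,i}E}{|k_m|},\qquad|\epsilon_i-\hat s_{m,i}E|\le n .$$
It follows that
$$|s_m-\hat s_m|_2\le\frac{n^2}{|k_m|},\qquad s_{m,i}\ge\frac1{2n}-\frac n{|k_m|}\ge\frac1{4n}=\mu,\qquad k_{m,i}\ge\mu|k_m|\ge2 .$$
For the growth, $|k_m|\ge2^{u_m}$, so $|k_1|\ge X_0$ and $|k_{m+1}|\ge e^{2|k_m|}$. As $\hat s_{m+1,1}\ge\frac1{2n}$,
$$|k_{m+1}|\le2n\cdot2e^{2|k_m|}+n\le5n\,e^{2|k_m|},\qquad\log|k_{m+1}|\le2|k_m|+\log(5n)\le3|k_m| .$$
We also have $|k_m|\ge16m^4$ by induction: $|k_1|\ge16$, and $|k_{m+1}|\ge e^{2|k_m|}\ge16|k_m|\ge256m^4=16(2m)^4\ge16(m+1)^4$. With $w_m\ge\frac1{4m^2}$ this gives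
$$w_m\ge\frac1{4m^2}\ge|k_m|^{-1/2},\qquad w_m|k_m|\ge|k_m|^{1/2}\ge4.\tag{8}$$

**Step 15: choosing $\beta_m$ and detuning.** Put $\beta_0'=\omega$. Given $\beta'_{m-1}$, choose integers $p_1,\dots,p_n$ (depending on $m$), set $\theta_i=(p_i+\vartheta_i)/k_{m,1}$ for $i\ge2$ and
$$\beta_m=\Bigl(\frac{p_1-\sum_{i\ge2}k_{m,i}\theta_i}{k_{m,1}},\ \theta_2,\dots,\theta_n\Bigr),\qquad\text{with}\quad|\beta_m-\beta'_{m-1}|_\infty\le2^{-u_m} .$$
This is possible: $p_2,\dots,p_n$ and then $p_1$ move the coordinates in steps of $1/k_{m,1}=2^{-u_m}$. By construction $k_m\cdot\beta_m=p_1\in\mathbb Z$. Now put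
$$t_m=\tfrac14e^{-\frac34w_m|k_m|},\qquad\beta_m'=\beta_m+t_m\frac{k_m}{|k_m|_2^2} .$$
Then $k_m\cdot\beta_m'\in\mathbb Z+t_m$ and $|\beta_m'-\beta_m|_\infty\le t_m$.

**Step 16: the limit $\alpha$.** We check that later corrections do not spoil earlier choices. By (8), $|k_{m+1}|^{1/2}\ge e^{|k_m|}$ and $\frac34e^x\ge2x$ for $x\ge16$,
$$t_{m+1}\le e^{-\frac34|k_{m+1}|^{1/2}}\le e^{-\frac34e^{|k_m|}}\le e^{-2|k_m|},\qquad2^{-u_{m+1}}\le e^{-2|k_m|} .$$
So $|\beta'_{q+1}-\beta_q'|_\infty\le2e^{-2|k_q|}$. The sequences $\beta_m,\beta_m'$ converge to a common limit $\alpha$, and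
$$|\alpha-\beta'_m|_\infty\le\sum_{q\ge m}2e^{-2|k_q|}\le4e^{-2|k_m|}\le e^{-|k_m|}.\tag{9}$$
Since $8|k_m|\le e^{|k_m|/4}$ and $w_m\le1$, we have $|k_m|e^{-|k_m|}\le\frac18e^{-\frac34|k_m|}\le\frac12t_m$. With (9) this yields
$$k_m\cdot\alpha\in\mathbb Z+[\tfrac12t_m,\tfrac32t_m],\qquad|\alpha-\beta_m|_\infty\le2t_m=\tfrac12e^{-\frac34w_m|k_m|}.\tag{10}$$
Moreover $|\alpha-\omega|_\infty\le|\beta_1-\omega|_\infty+2t_1\le2^{-u_1}+\frac12e^{-\frac34|k_1|^{1/2}}\le2^{-u_1}+\frac12e^{-\frac34 2^{u_1/2}}$. Since $e^{-x}\le1/x$ for $x>0$, the last term is at most $\frac23\,2^{-u_1/2}\le2\cdot2^{-u_1/2}$, which is the required bound.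

**Step 17: $\beta_m$ is resonant only along $k_m$.** Write $k=k_m$, let $\kappa\in\mathbb Z^n\setminus\mathbb Zk$, $l\in\mathbb Z$, and $d_i=\kappa_ik_1-\kappa_1k_i$ for $i\ge2$. Multiplying $\kappa\cdot\beta_m+l$ by $k_1$ gives $\kappa_1p_1+lk_1+\sum_{i\ge2}d_i\theta_i$, and once more
$$k_1^2(\kappa\cdot\beta_m+l)=k_1(\kappa_1p_1+lk_1)+\sum_{i\ge2}d_i(p_i+\vartheta_i).$$
The $d_i$ are not all $0$: otherwise $\kappa=(\kappa_1/k_1)k\in\mathbb Qk\cap\mathbb Z^n=\mathbb Zk$ by primitivity. Also $|d_i|\le(|\kappa_i|+|\kappa_1|)\max(k_1,k_i)\le|\kappa||k|$. The right side is an integer plus $\sum d_i\vartheta_i$, so by (7) and $k_1\le|k|$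
$$\|\kappa\cdot\beta_m\|\ge c_1|\kappa|^{-(n-1)}|k_m|^{-(n+1)}\qquad(\kappa\notin\mathbb Zk_m).\tag{11}$$

**Step 18: verification of (H3).** Recall that $|e^{2\pi it}-1|=2|\sin\pi t|$, so
$$4\|\kappa\cdot\alpha\|\le|\lambda^\kappa-1|\le2\pi\|\kappa\cdot\alpha\| .$$
Let $L_m=(\log|k_m|)^4$. This increases to $\infty$, and $L_{m+1}\le(3|k_m|)^4=81|k_m|^4$. Let $K_0=L_1\ge(\log X_0)^4\ge1$. Given $|\kappa|\ge K_0$, pick $m$ with $L_m\le|\kappa|<L_{m+1}$: at this range of $\kappa$ the point $\beta_m$ is the right approximation of $\alpha$.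

Case $\kappa\notin\mathbb Zk_m$. By (11), (10) and (8),
$$\|\kappa\cdot\alpha\|\ge c_1|\kappa|^{-(n-1)}|k_m|^{-(n+1)}-\tfrac12|\kappa|e^{-\frac34|k_m|^{1/2}}\ge\tfrac{c_1}2|\kappa|^{-(n-1)}|k_m|^{-(n+1)} .$$
The last inequality is $|\kappa|^n|k_m|^{n+1}\le c_1e^{\frac34|k_m|^{1/2}}$, and it holds because the left side is at most $81^n|k_m|^{5n+1}$. Since $L_m\le|\kappa|$ means $|k_m|\le e^{|\kappa|^{1/4}}$,
$$|\lambda^\kappa-1|\ge2c_1|\kappa|^{-(n-1)}e^{-(n+1)|\kappa|^{1/4}}\ge e^{-|\kappa|^{1/2}} ,$$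
as $|\kappa|\ge(\log X_0)^4$.

Case $\kappa=ak_m$. Then $1\le|a|\le81|k_m|^3$. For every $m$ and all such $a$, (8) gives
$$|a|\cdot\tfrac32t_m\le81|k_m|^3\cdot\tfrac38e^{-\frac34|k_m|^{1/2}}<\tfrac12 .$$
So by (10) the distance of $ak_m\cdot\alpha$ to $\mathbb Z$ is $|a|$ times that of $k_m\cdot\alpha$, hence at least $\frac12t_m$, and
$$|\lambda^{ak_m}-1|\ge2t_m=\tfrac12e^{-\frac34w_m|k_m|}\ge e^{-w_m|k_m|},\tag{12}$$
because $e^{\frac14w_m|k_m|}\ge e\ge2$. If $|a|>|k_m|$, the right side of (12) is at least $e^{-|k_m|}\ge e^{-(|a||k_m|)^{1/2}}=e^{-|\kappa|^{1/2}}$, the first alternative of (H3). If $|a|\le|k_m|$, then $\kappa$ is of the exceptional form allowed in (H3).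

Finally, (12) holds for all $m$ and $1\le a\le|k_m|$, which is the last part of (H3).

**Step 19: the near-resonance is really small.** By (10), since $e^{w_m|k_m|/4}\ge e>\frac{3\pi}4$,
$$|\lambda^{k_m}-1|\le2\pi\cdot\tfrac32t_m=\tfrac{3\pi}4e^{-\frac34w_m|k_m|}\le e^{-w_m|k_m|/2} .$$

**Step 20: (H1) and (H2).** For (H1), $s_{m,i}\ge\mu$ was shown in Step 14, and $|k_{m+1}|\ge e^{2|k_m|}>4|k_m|^2$. For (H2) let $l<m$. If $r(l)<r(m)$, then
$$v_m=-3\sum_{r'<r(m)}\bar w_{r'}\le-3\sum_{r'\le r(l)}\bar w_{r'}=v_l-3w_l .$$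
If $r(l)=r(m)=r$, then $v_m=v_l$. For $q=l,m$ we have, by $|k_q|^{3/4}\ge2n^2$ and (8),
$$|s_q-\hat s_q|_2\le\frac{n^2}{|k_q|}\le\tfrac12|k_q|^{-1/4}\le\tfrac12\sqrt{w_q}=\tfrac12\sqrt{\bar w_r} .$$
As $|\hat s_l-\hat s_m|_2\ge5\sqrt{\bar w_r}$, we get $|s_l-s_m|_2\ge4\sqrt{\bar w_r}$, so $\frac12|s_l-s_m|_2^2\ge8\bar w_r\ge3w_l$, and (H2) holds. This proves Proposition 3. $\square$

## 12. Divergence of the Bryuno series for these eigenvalues

**Step 21: proof of Theorem 1.** Take $\lambda$ from Proposition 3. Since $\omega$ is arbitrary and $u_1$ can be taken arbitrarily large, such $\lambda$ are dense in $(S^1)^n$. Theorem 2 gives assertions 1 and 2.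

For assertion 3, recall $2^{j_m}\le|k_m|<2^{j_m+1}$. The $j_m$ are distinct, because $|k_{m+1}|>4|k_m|^2$. The multi-index $k_m+e_1$ has length $|k_m|+1\le2^{j_m+1}$, so
$$\Omega_\lambda(2^{j_m+1})\le|\lambda^{k_m+e_1}-\lambda_1|=|\lambda^{k_m}-1|\le e^{-w_m|k_m|/2},$$
$$-\frac1{2^{j_m}}\log\Omega_\lambda(2^{j_m+1})\ge\frac{w_m|k_m|}{2\cdot2^{j_m}}\ge\frac{w_m}2 .$$
Let $1\le p<\frac{n+1}2$ and $q=p-\frac{n-1}2<1$. Grouping the $m$ by $r(m)$,
$$\sum_j\Bigl[\bigl(-2^{-j}\log\Omega_\lambda(2^{j+1})\bigr)^+\Bigr]^p\ge2^{-p}\sum_mw_m^p=2^{-p}\sum_r\#\Sigma_r\,\bar w_r^{\,p}\ge2^{-p}c_2\sum_r\bar w_r^{\,q} .$$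
Now $\bar w_r^{\,q}=\bigl(r(1+\log r)^2\bigr)^{-q}$. If $q\le0$, every term is at least $1$. If $0<q<1$, the terms exceed $1/r$ for all large $r$. In both cases the sum is $+\infty$. Since $n\ge2$, $p=1$ is allowed, and by the remark after Theorem 1 the series in $(*)$ diverges. $\blacksquare$

So for every $n\ge2$ there are, densely in $(S^1)^n$, non-resonant $\lambda_1,\dots,\lambda_n$ in the Siegel domain that violate $(*)$, while every $f$ with linear part $\mathrm{diag}(\lambda_1,\dots,\lambda_n)$ is holomorphically linearizable. The assertion of the problem is false in each dimension $n\ge2$. No claim is made that the exponent $\frac{n+1}2$ is optimal.
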